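# Kernels of bounded operators on transfinite Lorentz sequence spaces

## Theorems A–D: which spaces $d(w,p;\Gamma)$ have every closed subspace as a kernel

Banach spaces are real or complex and operators are linear. The cardinality of the continuum is $\mathfrak c$.

**Main Theorem.** Let $\Gamma$ be an infinite set, let $1<p<\infty$, and let $w=(w_n)_{n\in\mathbb N}$ be a non-increasing sequence of positive numbers with $w_1=1$, $w_n\to0$ and $\sum_nw_n=\infty$. The transfinite Lorentz sequence space $d(w,p;\Gamma)$ is the space of all scalar functions $x$ on $\Gamma$ with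
$$\|x\|=\sup\Big\{\Big(\sum_{n=1}^\infty w_n|x(\gamma_n)|^p\Big)^{1/p}:(\gamma_n)_{n\in\mathbb N}\text{ a sequence of distinct elements of }\Gamma\Big\}<\infty .$$
Say that $X=d(w,p;\Gamma)$ has **(K)** if every closed subspace of $X$ is the kernel of a bounded operator $X\to X$.

Not every such space has (K); the answer depends on $w$. For $w_n=1/n$, every $1<p<\infty$ and every uncountable $\Gamma$, the space $d(w,p;\Gamma)$ contains a closed subspace which is not the kernel of any bounded operator $X\to X$. For $w_n=1/(1+\log n)$, every closed subspace is a kernel, for all $\Gamma$ and all $1<p<\infty$.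

In detail, write $W(n)=w_1+\dots+w_n$ and $d=d(w,p;\mathbb N)$. A family $(f_i)_{i\in I}$ in $d^*$ is **good** (with constant $C$) if
$$\Big\|\sum_{i\in F}f_i(x_i)e_i\Big\|\le C\,\big\|(x_i)_{i\in F}\big\|_{d(w,p;I\times\mathbb N)}\qquad\text{for all finite }F\subset I\text{ and all }x_i\in d, \tag{1}$$
and **$\sigma$-good** if $I=\bigcup_{n\in\mathbb N}I_n$ with each $(f_i)_{i\in I_n}$ good.

**Theorem A.** For every infinite $\Gamma$: $d(w,p;\Gamma)$ has (K) if and only if every family $(f_i)_{i\in\Gamma}$ of nonzero elements of $d^*$ is $\sigma$-good. In particular (K) holds if $\Gamma$ is countable.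

**Theorem B.** Consider the condition
$$\exists C\ \ \forall A\subset\mathbb N\times\mathbb N\text{ finite}:\quad\sum_{(i,j)\in A}w_iw_j\le C\,W(|A|). \tag{$*$}$$
If $(*)$ holds, then $d(w,p;\Gamma)$ has (K) for every $\Gamma$ and every $p$. If $|\Gamma|\ge\mathfrak c$, then $d(w,p;\Gamma)$ has (K) if and only if $(*)$ holds.

**Theorem C.** If $\Gamma$ is uncountable and $d(w,p;\Gamma)$ has (K), then (i) $\sup_{k,n}W(k)W(n)/W(kn)<\infty$; (ii) the limit $\theta=\lim_n\log W(n)/\log n$ exists in $(0,1]$, and if $\theta<1$ then $\sum_nw_n^{1/(1-\theta)}<\infty$.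

**Theorem D.** Let $w_n=n^{-\alpha}(1+\log n)^{-s}$ with $s\ge0$, and either $\alpha=0$, $s>0$, or $0<\alpha<1$, or $\alpha=1$, $s\le1$. For every uncountable $\Gamma$ and every $p$: (K) holds if and only if $\alpha=0$, or $0<\alpha<1$ and $s>\alpha$. In particular (K) fails for $w_n=n^{-\alpha}$, $0<\alpha\le1$.

In plain words: a kernel of a bounded operator is always a closed subspace, and we ask for the converse, with the operator acting from the space into itself. The question comes from Max Arnott and Niels Jakob Laustsen, "Kernels of Bounded Operators on the Classical Transfinite Banach Sequence Spaces", arXiv:2503.12940 (2025). The background is this. For every set $\Gamma$ and every $1<p<\infty$, every closed subspace of $\ell_p(\Gamma)$ is the kernel of a bounded operator $\ell_p(\Gamma)\to\ell_p(\Gamma)$, and the same holds for $c_0(\Gamma)$. On the other hand there is a reflexive, necessarily non-separable, Banach space with a closed subspace that is not the kernel of any bounded operator on it. It is known that $d(w,p;\Gamma)$, defined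 as above for $1\le p<\infty$, is reflexive exactly when $1<p<\infty$. So the theorem answers the question whether every reflexive transfinite Lorentz sequence space has (K).

For $|\Gamma|\ge\mathfrak c$ the criterion $(*)$ is exact and does not involve $p$. If $\aleph_1\le|\Gamma|<\mathfrak c$ (a vacuous case under the continuum hypothesis), Theorem A gives an exact reformulation, Theorem B a sufficient condition and Theorem C a necessary one. We do not claim that $(*)$ is necessary in that range. All proofs are in ZFC.

## The Lorentz norm through decreasing rearrangements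

The norm sorts the values of $|x|$ in decreasing order and weights the $n$-th largest by $w_n$. For example, with $w_n=1/n$, if $x$ takes the value $1$ at one point, $2$ at another and $0$ elsewhere, then $\|x\|^p=2^p+\frac12$. The indicator of a four-point set has $\|1_A\|^p=1+\frac12+\frac13+\frac14=\frac{25}{12}$. We now collect the facts needed. Write $X=d(w,p;\Gamma)$, let $e_\gamma$ be the indicator of $\{\gamma\}$, and let $e_\gamma^*(x)=x(\gamma)$. For finite index sets the norm is defined by extending functions by $0$ to an infinite set.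

**Fact 1 (rearrangement).** If $x\in X$, then $\{|x|\ge\varepsilon\}$ is finite for each $\varepsilon>0$: otherwise a sequence of distinct points in it would give $\|x\|^p\ge\varepsilon^p\sum_nw_n=\infty$. So the support of $x$ is countable, and the nonzero values of $|x|$ can be listed with multiplicity as $x_1^*\ge x_2^*\ge\cdots$ (append zeros if the list is finite). Then
$$\|x\|^p=\sum_nw_n(x_n^*)^p. \tag{2}$$
Indeed "$\ge$" follows by choosing distinct $\gamma_n$ with $|x(\gamma_n)|=x_n^*$. For "$\le$", let $(\gamma_n)$ be distinct, $a_n=|x(\gamma_n)|^p$, $b_n=(x_n^*)^p$. Then $a_1+\dots+a_m\le b_1+\dots+b_m$ for all $m$, and summation by parts gives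
$$\sum_{n\le N}w_na_n=w_N\sum_{n\le N}a_n+\sum_{m<N}(w_m-w_{m+1})\sum_{n\le m}a_n\le\sum_{n\le N}w_nb_n .$$

**Fact 2 (lattice and symmetry).** If $|x|\le|y|$ pointwise, then $\|x\|\le\|y\|$. The norm is unchanged if the values are moved around by an injection of index sets. Also $\|x\|=\sup_F\|x1_F\|$ over finite $F$; in particular a function for which this supremum is finite belongs to $X$. All three follow from the definition. Moreover $\|1_A\|=W(|A|)^{1/p}$ for finite $A$. For $A\subset\Gamma$ let $P_A$ be the contractive projection $P_Ax=x1_A$, and let $X_A=P_AX$.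

**Fact 3 (summing over blocks).** Deleting the $N$ largest coordinates of $x$ leaves a vector of norm$^p$ equal to $\sum_nw_n(x_{n+N}^*)^p$. This tends to $0$ as $N\to\infty$ by dominated convergence. So finitely supported functions are dense. If the sets $A_i$ are disjoint with union $A$, then $P_Ax=\sum_iP_{A_i}x$ with unconditional convergence: choose a finite $G$ with $\|x-P_Gx\|<\varepsilon$; once a finite set of indices contains all $i$ with $A_i\cap G\ne\emptyset$, the remainder is a restriction of $x-P_Gx$ and has norm $<\varepsilon$.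

**Fact 4 (functionals have countable support).** For $f\in X^*$, only countably many $\gamma$ have $f(e_\gamma)\neq0$. If $|f(e_\gamma)|\ge\delta>0$ for $N$ distinct $\gamma$, choose unimodular $\sigma_\gamma$ with $\sigma_\gamma f(e_\gamma)=|f(e_\gamma)|$. Then
$$\delta N\le f\Big(\sum\sigma_\gamma e_\gamma\Big)\le\|f\|W(N)^{1/p}\le\|f\|N^{1/p}.$$
Since $p>1$, this bounds $N$. Take the union over $\delta=1/m$.

**Fact 5 (coordinates span the dual).** The span of $\{e_\gamma^*:\gamma\in A\}$ is norm dense in $X_A^*$. Otherwise Hahn–Banach gives a nonzero element of $X_A^{**}$ vanishing on all $e_\gamma^*$. As $X_A$ is reflexive (a closed subspace of a reflexive space), that element is a nonzero $x\in X_A$ with all coordinates $0$, which is absurd.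

**Fact 6 (only cardinality matters).** If $|\Gamma'|=|\Gamma|$ then $d(w,p;\Gamma')\cong d(w,p;\Gamma)$ isometrically, and if $|\Gamma'|\le|\Gamma|$ then $d(w,p;\Gamma')$ embeds isometrically in $d(w,p;\Gamma)$. This is symmetry. In particular $d(w,p;\Gamma\times\mathbb N)\cong d(w,p;\Gamma)$, as $\Gamma$ is infinite, so property (K) transfers between the two.

We write elements of $d(w,p;I\times\mathbb N)$ as families $(x_i)_{i\in I}$ of "blocks" $x_i\in d$.

## Countable $\Gamma$, and gluing blocks as in $\ell_p$

For $\Gamma$ countable, (K) can be checked directly. Let $Y\subset X$ be closed. The quotient $X/Y$ is separable, so countably many functionals of norm $\le1$ separate its points: take a dense sequence and a norming functional for each member of it. Pulling back to $X$, we get $f_n\in X^*$ with $\|f_n\|\le1$ and $\bigcap_n\ker f_n=Y$. With distinct points $\gamma_n\in\Gamma$, the operator $Tx=\sum_n2^{-n}f_n(x)e_{\gamma_n}$ is bounded and $\ker T=Y$.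

For uncountable $\Gamma$ this breaks, since we may need uncountably many functionals and the factors $2^{-n}$ run out. The natural next attempt is to cut $Y$ into countable blocks and treat all blocks in parallel. Suppose the index set is $I\times\mathbb N$ and $Y=\{x:x_i\in Y_i\ \forall i\}$, with $Y_i$ a closed subspace of the $i$-th block. Choose $f_{i,n}$ of norm $\le1$ with $\bigcap_n\ker f_{i,n}=Y_i$ and put
$$Tx=\sum_n2^{-n}\sum_if_{i,n}(x_i)\,e_{(i,n)}. \tag{3}$$
Formally the kernel is $Y$. In $\ell_p(I\times\mathbb N)$, $T$ is bounded: for each $n$, $\sum_i|f_{i,n}(x_i)|^p\le\sum_i\|x_i\|^p=\|x\|^p$. In the Lorentz space the same argument would need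
$$\Big\|\sum_{i\in F}\|x_i\|e_i\Big\|\le C\,\|(x_i)_{i\in F}\|\qquad\text{for all finite }F,\ x_i\in d. \tag{$**$}$$

This is where it stops. Take $k$ blocks, each equal to $1_{\{1,\dots,n\}}$. The $p$-th power of the left side is $W(k)W(n)$, and $\|(x_i)\|^p=W(kn)$. For $w_n=1/n$ and $k=n=2$ we get $\frac94>\frac{25}{12}$, so already $C=1$ is impossible. With $k=n$ no $C$ works, since
$$W(n^2)-W(n)=\sum_{n<j\le n^2}\frac1j\le\int_n^{n^2}\frac{dx}x=\log n\le W(n), \tag{4}$$
so $W(n)^2/W(n^2)\ge W(n)/2\to\infty$.

The failure of $(**)$ does not by itself make (K) fail. For $w_n=1/n$ and $\Gamma=\mathbb N$, $(**)$ fails but (K) holds. There are two reasons for the discrepancy. An operator may treat different blocks with different constants, and $(**)$ uses norming functionals adapted to $x_i$, whereas a subspace prescribes its functionals in advance. Good and $\sigma$-good families record exactly these two points.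

## Good and $\sigma$-good families of functionals

In (1), the functionals $f_i$ are fixed, one per block, and the inequality says that applying $f_i$ to the $i$-th block, for all $i$ at once, is bounded with constant $C$. Some examples:

- A single functional is good: $|f(x)|\le\|f\|\|x\|$. Hence every countable family is $\sigma$-good.
- The constant family $f_i=e_1^*$ is good with constant $1$, for every $w$ and every $I$: the left side of (1) is the norm of the restriction of $(x_i)$ to the points $(i,1)$. Likewise, a constant family $f_i=f$ with $f$ finitely supported is good with constant $\sum_j|f(e_j)|$, by the triangle inequality.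
- The constant need not be $\|f\|$. For $w_n=1/n$ let $f(x)=W(2)^{1/p-1}(x(1)+\frac12x(2))$. By Hölder $\|f\|\le1$, and $f(1_{\{1,2\}})=W(2)^{1/p}$. Two blocks $1_{\{1,2\}}$ give $(9/4)^{1/p}$ on the left of (1) and $C(25/12)^{1/p}$ on the right.
- The family $f_i=i\,e_1^*$, $i\in\mathbb N$, is $\sigma$-good but not good: the one-block case $x_i=e_1$ forces $i\le C$.

Subfamilies of good families are good with the same constant. Hence the sets $I_n$ in the definition of $\sigma$-good may be taken disjoint. If every family of nonzero functionals indexed by $\Gamma$ is $\sigma$-good, so is every family of nonzero functionals indexed by a set of cardinality at most $|\Gamma|$: view the index set as a subset of $\Gamma$, extend by arbitrary nonzero functionals, and restrict the decomposition.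

## Cutting a closed subspace into countable blocks

The attempt (3) assumed that $Y$ comes in blocks. This is always so. Call $A\subset\Gamma$ *reducing* for $Y$ if $P_AY\subset Y$. For instance, for $Y=\{x:x(1)+x(2)=0\}$ in $d(w,p;\mathbb N)$, the set $\{1,2\}$ is reducing, but $\{1\}$ is not: $e_1-e_2\in Y$ while $P_{\{1\}}(e_1-e_2)=e_1\notin Y$.

**Lemma 1.** Let $Y\subset X=d(w,p;\Gamma)$ be a closed subspace. There is a partition $\Gamma=\bigsqcup_{i\in I}\Gamma_i$ into nonempty countable sets with $P_{\Gamma_i}Y\subset Y$ for all $i$. Hence $x\in Y$ if and only if $P_{\Gamma_i}x\in Y$ for all $i$.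

**Step 1: operations on reducing sets.** We need these to run Zorn's lemma. Complements are reducing since $P_{\Gamma\setminus A}y=y-P_Ay$. Finite intersections are reducing since $P_{A\cap B}=P_AP_B$. Unions of disjoint families are reducing, because $P_{\bigcup A_i}y=\sum_iP_{A_i}y$ converges by Fact 3 and $Y$ is closed.

**Step 2: every countable $A_0\subset\Gamma$ lies in a countable reducing set $A$.** This is a closing-off argument: we enlarge $A_0$ until functionals living on $A$ cannot distinguish $Y$ from $Y\cap X_A$, up to a factor $2$. Given a countable $A_k$, let $F_k$ be the countable set of finite combinations of $e_\gamma^*$, $\gamma\in A_k$, with coefficients in $\mathbb Q$ (real case) or $\mathbb Q+i\mathbb Q$ (complex case). For $f\in F_k$ pick $y_f\in Y$ with $\|y_f\|\le1$ and $|f(y_f)|\ge\frac12\|f|_Y\|$. Put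
$$A_{k+1}=A_k\cup\bigcup_{f\in F_k}\operatorname{supp}y_f,\qquad A=\bigcup_kA_k,\qquad Y_A=Y\cap X_A .$$
These sets are countable by Fact 1, and each $y_f$ lies in $Y_A$. Hence
$$\|f|_Y\|\le2\,\|f|_{Y_A}\| \tag{5}$$
for all $f\in\bigcup_kF_k$. Both sides are norm continuous in $f$, so (5) holds on the norm closure of $\bigcup_kF_k$. The map $g\mapsto g\circ P_A$ is an isometry of $X_A^*$ onto $\{f\in X^*:f=f\circ P_A\}$, so by Fact 5 this closure is exactly $\{f\in X^*:f=f\circ P_A\}$.

Now let $y\in Y$ and suppose $P_Ay\notin Y_A$. As $Y_A$ is closed in $X_A$, Hahn–Banach gives $f=f\circ P_A$ with $f|_{Y_A}=0$ and $f(P_Ay)=1$. By (5), $f|_Y=0$; but $f(y)=f(P_Ay)=1$, a contradiction. So $P_Ay\in Y_A\subset Y$, and $A$ is reducing.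

**Step 3: the partition.** We exhaust $\Gamma$. By Zorn's lemma take a maximal disjoint family of nonempty countable reducing sets, with union $U$, which is reducing by Step 1. If $\gamma\notin U$, take a countable reducing $A\ni\gamma$. Then $A\setminus U=A\cap(\Gamma\setminus U)$ is nonempty, countable, reducing and disjoint from $U$, contradicting maximality. So $U=\Gamma$. If $x\in Y$, then $P_{\Gamma_i}x\in Y$; conversely, $x=\sum_iP_{\Gamma_i}x$ and $Y$ is closed. $\square$

## From $\sigma$-good families to kernels: Theorem A, sufficiency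

Assume every family of nonzero functionals indexed by $\Gamma$ is $\sigma$-good, and let $Y\subset X$ be closed. We repair the formula (3).

**Step 1: functionals for each block.** We describe $Y$ by functionals in $d^*$, countably many per block. Take $(\Gamma_i)_{i\in I}$ from Lemma 1. The sets are nonempty and disjoint, so $|I|\le|\Gamma|$. Put $Y_i=Y\cap X_{\Gamma_i}$. Identify $\Gamma_i$ with a subset of $\mathbb N$, so that $X_{\Gamma_i}\subset d$ isometrically, and extend functionals on $X_{\Gamma_i}$ to $d$ by composing with the coordinate projection. Since $X_{\Gamma_i}/Y_i$ is separable, there are $f_{i,n}$, $n\in\mathbb N$, of norm $\le1$ with $\bigcap_n\ker f_{i,n}=Y_i$ within $X_{\Gamma_i}$.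

**Step 2: sorting the blocks by constants.** The purpose is to have countably many boundedness constants, which can then be damped. For each $n$, the set $\{i:f_{i,n}\ne0\}$ is a disjoint union of sets $I_{n,m}$, $m\in\mathbb N$, such that $(f_{i,n})_{i\in I_{n,m}}$ is good with some constant $C_{n,m}\ge1$.

**Step 3: the operator.** Define
$$Tx=\sum_{n,m}2^{-n-m}C_{n,m}^{-1}\sum_{i\in I_{n,m}}f_{i,n}(P_{\Gamma_i}x)\,e_{(i,n)}\in d(w,p;I\times\mathbb N).$$
For finite $F\subset I_{n,m}$, goodness gives
$$\Big\|\sum_{i\in F}f_{i,n}(P_{\Gamma_i}x)e_{(i,n)}\Big\|\le C_{n,m}\big\|(P_{\Gamma_i}x)_{i\in F}\big\|=C_{n,m}\Big\|\sum_{i\in F}P_{\Gamma_i}x\Big\|\le C_{n,m}\|x\| .$$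
By Fact 2 the inner sum (as a function on $I\times\mathbb N$) belongs to $d(w,p;I\times\mathbb N)$ and has norm at most $C_{n,m}\|x\|$. So the outer series converges absolutely and $\|T\|\le1$.

**Step 4: the kernel.** Each pair $(i,n)$ with $f_{i,n}\neq0$ occurs for exactly one $m$. So $Tx=0$ iff $f_{i,n}(P_{\Gamma_i}x)=0$ for all $i,n$, iff $P_{\Gamma_i}x\in Y_i$ for all $i$, iff $x\in Y$ by Lemma 1. Since $|I\times\mathbb N|\le|\Gamma|$, Fact 6 embeds $d(w,p;I\times\mathbb N)$ isometrically in $X$. Composing with this embedding gives a bounded operator $X\to X$ with kernel $Y$. $\square$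

In particular (K) holds for countable $\Gamma$, since singletons are good.

## From kernels to $\sigma$-good families: random signs

For the converse we show slightly more explicitly which subspace is the test case. Let $(f_i)_{i\in\Gamma}$ be nonzero elements of $d^*$, let $E=d(w,p;\Gamma\times\mathbb N)$, and put
$$Y=\{x\in E:f_i(x_i)=0\ \text{ for all }i\in\Gamma\}, \tag{6}$$
a closed subspace of $E$.

**Proposition 1.** If $Y$ is the kernel of a bounded operator $T:E\to E$, then $(f_i)_{i\in\Gamma}$ is $\sigma$-good.

Since $E\cong X$, this proves the necessity in Theorem A.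

The obstacle is that $T$ is arbitrary: it may mix the blocks. The remedy is to watch one output coordinate per block and to remove the mixing by averaging over signs.

**Step 1: one output coordinate per block.** Let $\iota_i:d\to E$ be the $i$-th block embedding and choose $u_i\in d$ with $f_i(u_i)=1$. Then $\iota_iu_i\notin Y$, so $T\iota_iu_i\ne0$; choose $\kappa_i\in\Gamma\times\mathbb N$ with $t_i:=(T\iota_iu_i)(\kappa_i)\ne0$.

**Step 2: making the coordinates distinct.** We want $i\mapsto\kappa_i$ injective, up to a countable splitting. For fixed $\kappa$, the functional $e_\kappa^*\circ T\in E^*$ has countable support by Fact 4. It vanishes on every block $\iota_i(d)$ that its support does not meet. So $(T\iota_iu_i)(\kappa)\ne0$ for only countably many $i$, and $i\mapsto\kappa_i$ is countable-to-one. Enumerating each fibre, we get $\Gamma=\bigcup_mJ_m$ with $i\mapsto\kappa_i$ injective on each $J_m$. Put $I_{m,n}=\{i\in J_m:|t_i|\ge1/n\}$. These countably many sets cover $\Gamma$.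

**Step 3: $(f_i)_{i\in I_{m,n}}$ is good with constant $n\|T\|$.** Let $F\subset I_{m,n}$ be finite, $x_i\in d$ and $a_i=f_i(x_i)$. Since $f_i(x_i-a_iu_i)=0$, we have $\iota_i(x_i-a_iu_i)\in Y=\ker T$, so
$$T\iota_ix_i=a_i\,T\iota_iu_i .$$
For $\varepsilon\in\{\pm1\}^F$ let $x_\varepsilon=\sum_{i\in F}\varepsilon_i\iota_ix_i$, so $\|x_\varepsilon\|=\|(x_i)_{i\in F}\|$. Let
$$v_\varepsilon=\sum_{j\in F}\varepsilon_j\,(Tx_\varepsilon)(\kappa_j)\,e_{\kappa_j}.$$
The $\kappa_j$ are distinct, so $|v_\varepsilon|\le|Tx_\varepsilon|$ pointwise and $\|v_\varepsilon\|\le\|T\|\,\|(x_i)_{i\in F}\|$. Moreover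
$$\varepsilon_j(Tx_\varepsilon)(\kappa_j)=\sum_{i\in F}\varepsilon_j\varepsilon_i\,a_i\,(T\iota_iu_i)(\kappa_j).$$
Averaging over all $\varepsilon$ annihilates the terms with $i\ne j$ and leaves $a_jt_j$. The average of vectors in a ball stays in the ball, so
$$\Big\|\sum_{j\in F}a_jt_j\,e_{\kappa_j}\Big\|\le\|T\|\,\|(x_i)_{i\in F}\| .$$
As $|a_j|\le n|a_jt_j|$ and the norm is symmetric, $\big\|\sum_{j\in F}a_je_j\big\|\le n\|T\|\,\|(x_i)_{i\in F}\|$. $\square$

**Example (a concrete subspace for $w_n=1/n$).** Let $\Gamma$ be uncountable. For $n\in\mathbb N$ let $g_n(x)=W(n)^{1/p-1}\sum_{j\le n}w_jx(j)$. By Hölder with respect to the weights $w_j$,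
$$|g_n(x)|\le W(n)^{1/p-1}\,W(n)^{1-1/p}\Big(\sum_{j\le n}w_j|x(j)|^p\Big)^{1/p}\le\|x\|,\qquad g_n(1_{\{1,\dots,n\}})=W(n)^{1/p}.$$
Choose $n_k$ with $W(n_k)\ge4^{kp}$ and let $f=\sum_{k\ge1}2^{-k}g_{n_k}\in d^*$. All coefficients are non-negative, so $f(1_{\{1,\dots,n_k\}})\ge2^{-k}W(n_k)^{1/p}$. Suppose the constant family $f_i=f$, $i\in J$, were good with constant $C$ for some infinite $J$. Using $n_k$ blocks $1_{\{1,\dots,n_k\}}$ in (1), and then (4),
$$2^{-kp}\,W(n_k)^2\le C^p\,W(n_k^2)\le2C^p\,W(n_k),\qquad\text{so}\qquad2^{kp}\le2^{-kp}W(n_k)\le2C^p\quad\text{for all }k,$$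
which is false. So only finite subfamilies can be good. The uncountable set $\Gamma$ is not a countable union of finite sets, hence the constant family is not $\sigma$-good. By Proposition 1, the subspace $\{x:f(x_i)=0\ \forall i\}$ of $d(w,p;\Gamma\times\mathbb N)\cong d(w,p;\Gamma)$ is not the kernel of any bounded operator on that space.

## The double-sum condition $(*)$ and the Baire argument: Theorem B

The inequality $(**)$ involves vectors; $(*)$ involves only the weight. For a rectangle $A=\{1,\dots,k\}\times\{1,\dots,n\}$, $(*)$ says $W(k)W(n)\le C\,W(kn)$, but other shapes may be worse. For $w_n=n^{-\alpha}$ with $0<\alpha<1$ we have $n^{1-\alpha}\le W(n)\le n^{1-\alpha}/(1-\alpha)$, so $W(k)W(n)\le(1-\alpha)^{-2}W(kn)$ and rectangles show nothing. But take $A=\{(i,j):ij\le m\}$. Then $|A|=\sum_{i\le m}\lfloor m/i\rfloor\ge m\log m-m$, while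
$$\sum_A(ij)^{-\alpha}\ge m^{-\alpha}|A|,\qquad W(|A|)\le\frac{|A|^{1-\alpha}}{1-\alpha},\qquad\frac{\sum_Aw_iw_j}{W(|A|)}\ge(1-\alpha)\Big(\frac{|A|}m\Big)^\alpha\longrightarrow\infty .$$
So $(*)$ fails for these weights.

**Lemma 2.** $(*)$ holds (for some $C$) if and only if $(**)$ holds (for some $C$).

**Step 1: $(*)\Rightarrow(**)$.** We reduce to indicator functions by slicing. By symmetry let $F=\{1,\dots,k\}$ with $\|x_1\|\ge\dots\ge\|x_k\|$, and put $g(i,j)=(x_{i,j}^*)^p$ for $i\le k$, where $(x_{i,j}^*)_j$ is the decreasing rearrangement of $x_i$, and $g(i,j)=0$ for $i>k$. Each $\{g>t\}$ with $t>0$ is finite, by Fact 1. Using $g=\int_0^\infty1_{\{g>t\}}\,dt$ and (2),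
$$\Big\|\sum_i\|x_i\|e_i\Big\|^p=\sum_iw_i\|x_i\|^p=\sum_{i,j}w_iw_jg(i,j)=\int_0^\infty\sum_{(i,j)\in\{g>t\}}w_iw_j\,dt\le C\int_0^\infty W(|\{g>t\}|)\,dt .$$
Let $(g_n^*)$ be the decreasing rearrangement of $g$. Then $n\le|\{g>t\}|$ iff $g_n^*>t$, so $W(|\{g>t\}|)=\sum_nw_n1_{\{g_n^*>t\}}$, and the last integral is $\sum_nw_ng_n^*$. Since $g$ is a rearrangement of $|(x_i)|^p$, this equals $\|(x_i)\|^p$. So $(**)$ holds with constant $C^{1/p}$.

**Step 2: $(**)\Rightarrow(*)$.** We encode $A$ by its row lengths. Given a finite $A$, let $N_i=|\{j:(i,j)\in A\}|$ and $x_i=1_{\{1,\dots,N_i\}}$, so $\|x_i\|^p=W(N_i)$. Since $w$ is non-increasing, row $i$ satisfies $\sum_{j:(i,j)\in A}w_j\le W(N_i)$. Hence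
$$\sum_{(i,j)\in A}w_iw_j\le\sum_iw_iW(N_i)\le\Big\|\sum_i\|x_i\|e_i\Big\|^p\le C^p\|(x_i)\|^p=C^p\,W(|A|).\qquad\square$$

**$(*)$ implies (K).** We verify the criterion of Theorem A. If $\|f_i\|\le M$ for all $i$, then $|f_i(x_i)|\le M\|x_i\|$, and $(**)$ shows that $(f_i)$ is good. An arbitrary family splits into the bounded families $\{i:\|f_i\|\le n\}$, $n\in\mathbb N$, so it is $\sigma$-good. Theorem A gives (K), for every $\Gamma$ and $p$.

**(K) implies $(*)$ when $|\Gamma|\ge\mathfrak c$.** Goodness fixes the functionals, while $(**)$ wants them to be free. With at least $\mathfrak c$ blocks we can use a whole ball of functionals as one family.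

**Step 1: a ball as an index set.** The aim is a single family to which Theorem A applies. Let $K=\{f\in d^*:\|f-e_1^*\|\le\frac12\}$. As $\|e_1^*\|=1$, all elements of $K$ are nonzero. A functional on $d$ is determined by its values on the $e_n$, so $|K|\le\mathfrak c^{\aleph_0}=\mathfrak c\le|\Gamma|$. By Theorem A, the family $(f)_{f\in K}$ is $\sigma$-good: $K=\bigcup_nK_n$ with each $(f)_{f\in K_n}$ good.

**Step 2: Baire.** We find a good piece that is dense in a ball. The set $K$ is closed in $d^*$, hence a complete metric space. So some closure $\overline{K_n}$ contains a nonempty relatively open subset of $K$. The interior of the ball $K$ is dense in $K$, so there are $f_0$ and $r>0$ with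
$$K'=\{f\in d^*:\|f-f_0\|\le r\}\subset K\cap\overline{K_n}.$$
Let $C$ be the goodness constant of $(f)_{f\in K_n}$.

**Step 3: from distinct elements of $K_n$ to arbitrary elements of $K'$.** Goodness speaks of distinct indices, that is, distinct functionals; we remove this restriction. Let $g_1,\dots,g_k\in K'$, repetitions allowed, let $x_1,\dots,x_k\in d$ and $\varepsilon>0$. The set $\{h\in K':\|h-g_i\|<\varepsilon\}$ is infinite and lies in the closure of $\{h\in K_n:\|h-g_i\|<\varepsilon\}$. So the latter set is infinite too, since a finite set is closed. We can therefore choose *distinct* $h_i\in K_n$ with $\|h_i-g_i\|<\varepsilon$. Then $\|\sum_ih_i(x_i)e_i\|\le C\|(x_i)\|$, and $\varepsilon\to0$ gives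
$$\Big\|\sum_ig_i(x_i)e_i\Big\|\le C\,\|(x_i)\| .$$

**Step 4: from a small ball to the unit ball.** This yields $(**)$. If $\|f_i\|\le1$, apply Step 3 to $g_i=f_0+rf_i$ and to $g_i=f_0$ and subtract:
$$\Big\|\sum_if_i(x_i)e_i\Big\|\le\frac{2C}r\,\|(x_i)\| .$$
Choosing $f_i$ with $\|f_i\|\le1$ and $f_i(x_i)=\|x_i\|$ gives $(**)$, hence $(*)$ by Lemma 2. $\square$

## One functional on all blocks: Theorem C

If $\Gamma$ is uncountable but $|\Gamma|<\mathfrak c$, the family indexed by a ball is not available. But we can still put one and the same functional on all blocks, and use each $f$ in turn. Let $\Gamma$ be uncountable and assume (K).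

**Step 1: a uniform bound for constant families.** This step produces the inequality (7) on which everything rests. Let $0\ne f\in d^*$. By Theorem A the constant family $f_i=f$, $i\in\Gamma$, is $\sigma$-good. As $\Gamma$ is uncountable, one of the sets in the decomposition is infinite. Re-index a countably infinite subset of it by $\mathbb N$. By goodness and Fact 2,
$$S_f:d(w,p;\mathbb N\times\mathbb N)\to d,\qquad S_f(x)=(f(x_i))_{i\in\mathbb N},$$
is a bounded operator; for $f=0$ this is trivial. The linear map $f\mapsto S_f$, from $d^*$ to the bounded operators, has closed graph: if $f_k\to f$ and $S_{f_k}\to S$ in norm, then for all $x$ and $i$, $(Sx)_i=\lim_kf_k(x_i)=f(x_i)$, so $S=S_f$. By the closed graph theorem there is $C\ge1$ with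
$$\|S_f\|\le C\|f\|\qquad\text{for all }f\in d^*. \tag{7}$$

**Step 2: proof of (i).** We test (7) on a rectangle. Choose $\|f\|=1$ with $f(1_{\{1,\dots,n\}})=W(n)^{1/p}$. Let $x_i=1_{\{1,\dots,n\}}$ for $i\le k$ and $x_i=0$ for $i>k$. Then $S_fx=W(n)^{1/p}1_{\{1,\dots,k\}}$, so
$$W(n)^{1/p}W(k)^{1/p}=\|S_fx\|\le C\,W(kn)^{1/p},\qquad\text{that is,}\qquad W(k)W(n)\le B\,W(kn),\quad B=C^p\ge1.$$

**Step 3: the exponent $\theta$.** We extract the growth rate of $W$ from (i). Put $V=W/B$. Then $V(kn)\ge V(k)V(n)$, $V$ is non-decreasing, and $V(n)\le n$. Let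
$$\theta=\sup_{n\ge2}\frac{\log V(n)}{\log n}\le1 .$$
Since $V\to\infty$, $\theta>0$. By definition of $\theta$, and since $W(1)=1\le B$,
$$W(n)\le B\,n^\theta\qquad\text{for all }n\ge1. \tag{8}$$
Let $V(n)>1$; then $n\ge2$ because $V(1)=1/B\le1$. If $n^j\le N<n^{j+1}$ with $j\ge1$, then $V(N)\ge V(n^j)\ge V(n)^j$, so
$$\frac{\log V(N)}{\log N}\ge\frac{j}{j+1}\cdot\frac{\log V(n)}{\log n}.$$
Letting $N\to\infty$ gives $\liminf_N\log V(N)/\log N\ge\log V(n)/\log n$. Take the supremum over $n$ (those with $V(n)\le1$ have ratio $\le0$) to get $\liminf\ge\theta$. The upper bound $V(N)\le N^\theta$ holds by definition. As $\log W-\log V$ is constant, $\theta=\lim_n\log W(n)/\log n$.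

For (ii) we want summability, and rectangles are not enough: for $w_n=n^{-\alpha}$ they show nothing, as computed above. The sets $\{ij\le m\}$ have rows of different lengths, whose norming functionals differ from row to row, and (7) allows only one functional at a time. The way out is to iterate (7): the tensor power $f^{\otimes m}$ of one functional has many level sets of its own, and one of them carries almost all the mass.

**Step 4: tensor powers.** The purpose is to iterate (7). For finitely supported $f,a\in d^*$ let $(f\otimes a)(x)=\sum_ia_if(x_i)=a(S_fx)$, a functional on $d(w,p;\mathbb N\times\mathbb N)$ with coefficients $a_if_j$. By (7), $\|f\otimes a\|_*\le C\|f\|_*\|a\|_*$, where $\|\cdot\|_*$ is the dual norm. Identifying $\mathbb N^{m-1}$ with $\mathbb N$, which preserves norms by symmetry, and inducting with $a=f^{\otimes(m-1)}$,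
$$\|f^{\otimes m}\|_*\le C^{m-1}\|f\|_*^m . \tag{9}$$

**Step 5: $\|f\|_{q'}\le C\|f\|_*$ for finitely supported $f\ge0$, where $q=p/\theta$ and $1/q'=1-\theta/p$.** This compares $d^*$ with an $\ell_{q'}$ space; note $p\le q<\infty$. We may assume $f\neq0$, with $k$ nonzero entries. Group the nonzero entries of $f^{\otimes m}$ according to the multiplicities $(m_1,\dots,m_k)$ with which the entries of $f$ occur. For instance, for $f=(1,\frac12)$ and $m=2$ the entries $1,\frac12,\frac12,\frac14$ form three groups, of sizes $1,2,1$. There are at most $(m+1)^k$ groups, and $f^{\otimes m}$ is constant on each. Since $\sum(f^{\otimes m})^{q'}=\|f\|_{q'}^{q'm}$, some group $L$, with $N$ elements and value $v$, satisfies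
$$Nv^{q'}\ge(m+1)^{-k}\,\|f\|_{q'}^{q'm} .$$
Testing $f^{\otimes m}$ on $1_L$, whose norm is $W(N)^{1/p}\le B^{1/p}N^{\theta/p}$ by (8), and using (9),
$$C^{m-1}\|f\|_*^m\ge\|f^{\otimes m}\|_*\ge\frac{vN}{W(N)^{1/p}}\ge B^{-1/p}\,vN^{1/q'}\ge B^{-1/p}(m+1)^{-k/q'}\,\|f\|_{q'}^m .$$
Take $m$-th roots and let $m\to\infty$: the polynomial factor disappears and $\|f\|_{q'}\le C\|f\|_*$.

**Step 6: duality.** We pass back to $d$ and claim $\|x\|_d\le C\|x\|_q$ for finitely supported $x\ge0$. Choose $f\in d^*$ with $\|f\|=1$ and $f(x)=\|x\|_d$. Let $f_0$ have coefficients $|f(e_n)|$ for $n\in\operatorname{supp}x$ and $0$ elsewhere. Then $f_0(z)=f(bz)$ for some function $b$ with $|b|\le1$, so $\|f_0\|_*\le1$ by Fact 2, and $f_0(x)\ge|f(x)|=\|x\|_d$. By Hölder and Step 5, $\|x\|_d\le f_0(x)\le\|f_0\|_{q'}\|x\|_q\le C\|x\|_q$.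

**Step 7: proof of (ii).** We insert the extremal sequence. For finitely supported $y\ge0$ put $x=y^{1/p}$ in Step 6, with $q/p=1/\theta$:
$$\sum_nw_ny_n\le\|x\|_d^p\le C^p\Big(\sum_ny_n^{1/\theta}\Big)^\theta .$$
Let $\theta<1$, $\rho=\frac1{1-\theta}$, and $y_n=w_n^{\rho-1}$ for $n\le N$, $y_n=0$ for $n>N$. Since $\rho-1=\frac\theta{1-\theta}$, we have $(\rho-1)/\theta=\rho$, so
$$\sum_{n\le N}w_n^\rho\le C^p\Big(\sum_{n\le N}w_n^\rho\Big)^\theta,\qquad\text{hence}\qquad\sum_{n\le N}w_n^\rho\le C^{p/(1-\theta)}\quad\text{for all }N.$$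
So $\sum_nw_n^{1/(1-\theta)}<\infty$. $\square$

## Power–logarithm weights: Theorem D

Let $w_n=n^{-\alpha}(1+\log n)^{-s}$ with the parameters of Theorem D. In each case $w$ is non-increasing, $w_1=1$, $w_n\to0$ and $\sum w_n=\infty$. Theorem C gives the negative cases and Theorem B the positive ones.

**Case $\alpha=1$, $0\le s\le1$: (K) fails for uncountable $\Gamma$.** We contradict Theorem C(i) with $k=n$; this includes $w_n=1/n$. With $L=\log n$ and $u=\log x$,
$$W(n^2)-W(n)\le\int_n^{n^2}\frac{dx}{x(1+\log x)^s}=\int_L^{2L}\frac{du}{(1+u)^s}\le\int_0^L\frac{du}{(1+u)^s}=\int_1^n\frac{dx}{x(1+\log x)^s}\le W(n).$$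
So $W(n)^2/W(n^2)\ge W(n)/2\to\infty$.

**Case $0<\alpha<1$, $0\le s\le\alpha$: (K) fails for uncountable $\Gamma$.** We contradict Theorem C(ii); this includes $w_n=n^{-\alpha}$. From
$$n^{1-\alpha}(1+\log n)^{-s}=nw_n\le W(n)\le\sum_{k\le n}k^{-\alpha}\le\frac{n^{1-\alpha}}{1-\alpha}$$
we get $\theta=\lim\log W(n)/\log n=1-\alpha<1$. If (K) held, then $\sum_nw_n^{1/\alpha}=\sum_nn^{-1}(1+\log n)^{-s/\alpha}$ would converge, which is false as $s/\alpha\le1$.

**A sufficient condition for $(*)$.** For the positive cases we compare two sequences. We have $w_iw_j\le\min(w_i,w_j)$, so only finitely many products exceed a given $\varepsilon>0$. Let $(\omega_n)$ be the decreasing rearrangement of $(w_iw_j)_{i,j}$. If $\omega_n\le c\,w_n$ for all $n$, then $\sum_Aw_iw_j\le\sum_{n\le|A|}\omega_n\le c\,W(|A|)$, which is $(*)$, and Theorem B gives (K) for all $\Gamma$ and $p$.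

**Case $\alpha=0$, $s>0$: (K) holds.** We bound $\omega_n$ by counting pairs; this includes $w_n=1/(1+\log n)$. Since $(1+\log i)(1+\log j)\ge1+\log(ij)$, we have $w_iw_j\le(1+\log ij)^{-s}$. So a pair with $w_iw_j>(1+\log\sqrt n)^{-s}$ has $ij<\sqrt n$. For $n=1$ there is no such pair. For $n>1$ the number of such pairs is at most
$$\sum_{i\le\sqrt n}\frac{\sqrt n}i\le\sqrt n\,(1+\log\sqrt n)<n,$$
because $1+\log t<t$ for $t>1$. So fewer than $n$ products exceed $(1+\frac12\log n)^{-s}$, and $\omega_n\le(1+\frac12\log n)^{-s}\le2^s(1+\log n)^{-s}=2^sw_n$.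

**Case $0<\alpha<1$, $s>\alpha$: (K) holds.** Let $r=s/\alpha>1$ and $\varphi(n)=n(1+\log n)^r$. Then $w_n=\varphi(n)^{-\alpha}$, $\varphi$ is increasing with $\varphi(1)=1$, and $\sum_n1/\varphi(n)<\infty$. For $t\ge1$ put
$$M(t)=|\{n:\varphi(n)\le t\}|,\qquad N(t)=|\{(i,j):\varphi(i)\varphi(j)\le t\}| .$$

**Step 1: $M(t)\le c_2\,t(1+\log t)^{-r}$.** This counts single indices. As $\varphi$ is increasing, $M(t)$ is the largest $n$ with $\varphi(n)\le t$; consider this $n$. If $n\le\sqrt t$, then $n\le\sqrt t\le c\,t(1+\log t)^{-r}$ with $c=\sup_{t\ge1}(1+\log t)^rt^{-1/2}<\infty$. If $n>\sqrt t$, then $1+\log n\ge\frac12(1+\log t)$, and $\varphi(n)\le t$ gives $n\le t(1+\log n)^{-r}\le2^rt(1+\log t)^{-r}$. Take $c_2=\max(c,2^r)$.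

**Step 2: $N(t)\le c_1\,t(1+\log t)^{-r}$ with some $c_1\ge1$.** This counts pairs, and it is here that $r>1$ is used. A pair with $i\le j$ and $\varphi(i)\varphi(j)\le t$ has $\varphi(i)\le\sqrt t$, so $t/\varphi(i)\ge\sqrt t\ge1$ and $1+\log(t/\varphi(i))\ge\frac12(1+\log t)$. By the symmetry in $i$ and $j$ and Step 1,
$$N(t)\le2\sum_{\varphi(i)\le\sqrt t}M\Big(\frac t{\varphi(i)}\Big)\le2^{r+1}c_2\,\frac t{(1+\log t)^r}\sum_i\frac1{\varphi(i)}\le c_1\,\frac t{(1+\log t)^r} .$$

**Step 3: $\omega_n\le c\,w_n$.** We invert the count. Let $t=\omega_n^{-1/\alpha}\ge1$. At least $n$ pairs have $w_iw_j\ge\omega_n$, that is, $\varphi(i)\varphi(j)\le t$. So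
$$n\le N(t)\le c_1\,t(1+\log t)^{-r}\le c_1t .$$
Hence $1+\log n\le1+\log c_1+\log t\le(1+\log c_1)(1+\log t)$, and
$$\varphi(n)=n(1+\log n)^r\le c_1\,t(1+\log t)^{-r}\,(1+\log c_1)^r(1+\log t)^r=c_1(1+\log c_1)^r\,t .$$
Thus $\omega_n=t^{-\alpha}\le c\,\varphi(n)^{-\alpha}=c\,w_n$ with $c=\big(c_1(1+\log c_1)^r\big)^\alpha$, so $(*)$ holds. This proves Theorem D, and with it the statements about $1/n$ and $1/(1+\log n)$ in the Main Theorem. $\square$
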